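# A monomial basis for the Virasoro minimal series from the $(2,1)$-primary field

## 1. The basis theorem and its admissibility conditions

Write $[x]$ for the integer part of $x$.

**Theorem.** Let $3\le p<p'$ be coprime integers, $t=p'/p$, and $1\le r\le p-1$. Consider the monomials
$$\phi^{(r_L,r_{L-1})}_{-n_L}\cdots\phi^{(r_1,r_0)}_{-n_1}|r_0,s\rangle,\qquad L\ge 0,\tag{1.1}$$
with $s=1$, $r_0=1$, $r_L=r$, where $1\le r_i\le p-1$, $r_{i+1}-r_i\in\{\pm1\}$ and $n_i\in\Delta^{(t)}_{r_i,s}-\Delta^{(t)}_{r_{i-1},s}+\mathbb Z$. Those which are admissible, meaning that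

- (i) $\sigma_0:=n_1-\Delta^{(t)}_{2,1}\ge0$,
- (ii) $\sigma_i:=n_{i+1}-n_i-w^{(t)}(r_{i+1},r_i,r_{i-1})\ge0$ for $1\le i\le L-1$,
- (iii) $n_{i+2}-n_i\ge1$ whenever $1\le i\le L-2$ and $r_{i-1},r_i,r_{i+1},r_{i+2}\in\{\rho,\rho+1\}$ for some $1\le\rho\le p-2$,

form a basis of $M^{(p,p')}_{r,1}$. Here

- $w^{(t)}(\rho+1,\rho,\rho-1)=w^{(t)}(\rho-1,\rho,\rho+1)=\frac t2$,
- $w^{(t)}(1,2,1)=w^{(t)}(p-1,p-2,p-1)=3-\frac{3t}2$,
- $w^{(t)}(\rho,\rho+1,\rho)=2-\frac{(2\rho+1)t}2+[\rho t]$ for $2\le\rho\le p-2$,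
- $w^{(t)}(\rho+1,\rho,\rho+1)=1+\frac{(2\rho+1)t}2-[(\rho+1)t]$ for $1\le\rho\le p-3$.

The question whether this holds comes from B. Feigin, M. Jimbo, T. Miwa, E. Mukhin and Y. Takeyama, "Sets of rigged paths with Virasoro characters", arXiv:math/0506150 (2005).

Let us unpack. The Virasoro algebra has generators $L_m$ ($m\in\mathbb Z$) with $[L_m,L_n]=(m-n)L_{m+n}+\frac c{12}(m^3-m)\delta_{m+n,0}$; here $c=13-6t-6/t$. The module $M^{(p,p')}_{r,s}$ ($1\le r\le p-1$, $1\le s\le p'-1$) is the irreducible one with highest weight vector $|r,s\rangle$ and $L_0$-eigenvalue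
$$\Delta^{(t)}_{r,s}=\frac{(rt-s)^2-(t-1)^2}{4t}.$$
So $\Delta^{(t)}_{1,1}=0$ and $\Delta:=\Delta^{(t)}_{2,1}=\frac{3t-2}4>0$. For $|r'-r|=1$ the $(2,1)$-primary field has modes $\phi^{(r',r)}_{-n}:M^{(p,p')}_{r,s}\to M^{(p,p')}_{r',s}$, and $\phi_{-n}$ raises the $L_0$-eigenvalue by exactly $n$. A monomial is thus a walk $r_0,r_1,\dots,r_L$ on $\{1,\dots,p-1\}$ with one mode per step; its degree is $n_1+\dots+n_L$. Condition (ii) says that neighbouring mode numbers may not drop too fast. Condition (iii) says that when the walk zigzags on an edge for three steps, the third mode number exceeds the first by at least $1$.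

For $1\le\rho\le p-2$ put $v^{(t)}(\rho)=1-w^{(t)}(\rho,\rho+1,\rho)-w^{(t)}(\rho+1,\rho,\rho+1)$. On a zigzag over $\{\rho,\rho+1\}$ we have $n_{i+2}-n_i=\sigma_i+\sigma_{i+1}+1-v^{(t)}(\rho)$, so (iii) is the same as $\sigma_i+\sigma_{i+1}\ge v^{(t)}(\rho)$. Substituting the table, $v^{(t)}(\rho)=p'-5$ if $p=3$; $v^{(t)}(\rho)=[2t-3]$ if $p>3$ and $\rho\in\{1,p-2\}$; and $v^{(t)}(\rho)=[(\rho+1)t]-[\rho t]-2$ if $1<\rho<p-2$.

One fact is taken as given throughout, the **character identity**: for each $1\le r\le p-1$,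
$$\mathrm{tr}_{M^{(p,p')}_{r,1}}q^{L_0}=\sum q^{n_1+\dots+n_L},\tag{1.2}$$
summed over all admissible monomials with $r_0=1$, $r_L=r$, $s=1$. The trace is
$$\chi^{(p,p')}_{r,s}(q)=\frac{q^{\Delta^{(t)}_{r,s}}}{(q)_\infty}\Big(\sum_{n\in\mathbb Z}q^{pp'n^2+(p'r-ps)n}-\sum_{n\in\mathbb Z}q^{pp'n^2+(p'r+ps)n+rs}\Big),\qquad (q)_\infty=\prod_{j\ge1}(1-q^j).$$
So the number of admissible monomials of each degree is right, and the theorem asks whether they span.

## 2. Fields, dual vectors, and correlation functions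

Fix $s$ with $1\le s\le p'-1$ (only $s=1$ is needed for the theorem) and write $M_a=M^{(p,p')}_{a,s}$, $|a\rangle=|a,s\rangle$, $\Delta_a=\Delta^{(t)}_{a,s}$, $\partial=z\,\frac{d}{dz}$. We write $\phi^{(r',r)}(z)=\sum_n\phi^{(r',r)}_{-n}z^{n-\Delta}$ and use three standard properties (Belavin–Polyakov–Zamolodchikov).

- (F1) $[L_m,\phi(z)]=z^m(\partial+(m+1)\Delta)\phi(z)$; in modes, $[L_m,\phi_{-n}]=(n-m+m\Delta)\,\phi_{-n+m}$.
- (F2) The null vector equation for $(L_{-1}^2-tL_{-2})|2,1\rangle=0$: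
$$\tfrac{d^2}{dz^2}\phi(z)=t\Big(\sum_{m\le-2}z^{-m-2}L_m\,\phi(z)+\phi(z)\sum_{m\ge-1}z^{-m-2}L_m\Big).$$
- (F3) $\phi^{(r',r)}_{-(\Delta_{r'}-\Delta_r)}|r\rangle$ is a nonzero multiple of $|r'\rangle$.

Here is a check that (F2) fits the walk rule $r'=r\pm1$. Between highest weight vectors $\phi$ is a multiple of $z^x$ with $x=\Delta_{r'}-\Delta_r-\Delta$, and (F2) reads $x(x-1)=t(\Delta_r-x)$, that is, $x(x-1+t)=t\Delta_r$. For $r'=r+1$ one finds $x=\frac{(r-1)t-(s-1)}2$ and $x-1+t=\frac{(r+1)t-(s+1)}2$, whose product is $\frac{(rt-s)^2-(t-1)^2}4=t\Delta_r$. For $r'=r-1$ the two factors are exchanged with a common sign.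

**Cosets.** Since $\gcd(p,p')=1$ and $p\ge3$, we have $jt\notin\mathbb Z$ for $1\le j\le p-1$; in particular $t,2t\notin\mathbb Z$. This is used constantly. Because $\Delta_{a\pm1}-\Delta_a=\pm\big(\frac{(2a\pm1)t}4-\frac s2\big)$, the modes of $\phi^{(c,a)}$ have
$$n\in\tfrac t4-\tfrac s2+(c-a)\tfrac{at}2+\mathbb Z.\tag{2.1}$$
The cosets for $c=a+1$ and $c=a-1$ differ by $at\notin\mathbb Z$. So, once $r_0$ is known, the numbers $(n_1,\dots,n_L)$ determine the path.

**Definition (restricted dual).** $M_b^\vee$ is the space of functionals on $M_b$ supported on finitely many $L_0$-eigenspaces, with the right action $\langle uL_m|v\rangle=\langle u|L_mv\rangle$. It is irreducible because $M_b$ is. With $\langle b|b\rangle=1$ and $\langle b|L_{-m}=0$ for $m>0$, ordering products with the $L_{-m}$ leftmost shows that it is spanned by $\langle b|L_{m_1}\cdots L_{m_k}$, $m_i>0$. A functional is homogeneous if it is supported on one $L_0$-eigenspace; the level of a homogeneous element is its $L_0$-eigenvalue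 minus $\Delta_b$.

For example, for $s=1$ the module $M_1$ has nothing at level $1$ since $L_{-1}|1,1\rangle=0$, and its level $2$ is spanned by $L_{-2}|1,1\rangle$. Dually, level $2$ of $M_1^\vee$ is spanned by $\langle1|L_2$. For homogeneous $u\in M_b^\vee$ the functional $u\phi^{(b,c)}_{-n}:=\langle u|\phi^{(b,c)}_{-n}\,\cdot\,\rangle$ is a homogeneous element of $M_c^\vee$.

**Definition (correlation function).** For homogeneous $u\in M_b^\vee$, $v\in M_a$ and a path $\pi=(a,r_1,\dots,r_{L-1},b)$,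
$$F_{u,v;\pi}=\langle u|\phi^{(b,r_{L-1})}(z_L)\cdots\phi^{(r_1,a)}(z_1)|v\rangle=\sum_n\langle u|\phi_{-n_L}\cdots\phi_{-n_1}v\rangle\prod_iz_i^{n_i-\Delta}.$$

Here $\sum n_i=N$ is fixed by the degrees of $u,v$, and every partial sum $n_1+\dots+n_j$ is bounded below because $\phi_{-n_j}\cdots\phi_{-n_1}v$ lies in $M_{r_j}$. Multiplication by $z_i/z_j$ with $i<j$ never lowers a partial sum and raises at least one by $1$, so power series in the $z_i/z_j$ ($i<j$) act on such series with finite sums in each coefficient. Everything is expanded in $|z_1|<|z_2|<\cdots$; thus $(z_j-z_i)^\eta=z_j^\eta(1-z_i/z_j)^\eta$ for $i<j$. From (F1), with $\partial_i=z_i\partial/\partial z_i$ and $\mathcal L_m=\sum_iz_i^m(\partial_i+(m+1)\Delta)$,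
$$F_{uL_m,v}=\mathcal L_mF_{u,v}+F_{u,L_mv}.\tag{2.2}$$

## 3. The vacuum pair, $(3,4)$, $(3,5)$ and $(3,7)$ by hand

Take $s=1$, $|0\rangle=|1,1\rangle$.

*A pair on the vacuum.* Take $n_1=\Delta$ and path $(1,2,1)$. Note $w^{(t)}(1,2,1)=3-\frac{3t}2=2-2\Delta$. With $N=n_1+n_2$, condition (ii) reads $N-2\Delta\ge2-2\Delta$, that is $N\ge2$. Indeed the vector $\phi_{-n_2}\phi_{-\Delta}|0\rangle$ vanishes for $N<0$, is a multiple of the shorter word $|0\rangle$ for $N=0$, and vanishes for $N=1$ because level $1$ is empty. So the excluded words are either zero or shorten.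

*$(p,p')=(3,4)$.* Here $t=\frac43$, $\Delta=\frac12$, the path alternates between $1$ and $2$, both values of $w$ are $1$, and $v^{(t)}(1)=-1$. Admissibility says $n_i\in\frac12+\mathbb Z$, $n_1\ge\frac12$, $n_{i+1}\ge n_i+1$; (iii) is automatic. For $r=1$ (even length) the words up to degree $6$ are: the empty word; $(\frac12,\frac32)$; $(\frac12,\frac52)$; $(\frac12,\frac72),(\frac32,\frac52)$; $(\frac12,\frac92),(\frac32,\frac72)$; $(\frac12,\frac{11}2),(\frac32,\frac92),(\frac52,\frac72)$. Length $4$ starts in degree $8$. The character is $(1-q-q^6+\cdots)/(q)_\infty=1+q^2+q^3+2q^4+2q^5+3q^6+\cdots$, in agreement.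

*$(p,p')=(3,5)$.* Here $w=\frac12$, $v^{(t)}(1)=0$, and (iii) again follows from (ii).

*$(p,p')=(3,7)$.* Here $t=\frac73$, $\Delta=\frac54$, $w=-\frac12$, $v^{(t)}(1)=2$. The conditions are $n_1\ge\frac54$, $n_{i+1}-n_i\ge-\frac12$, $n_{i+2}-n_i\ge1$. For $r=1$, pairs $n_1=\frac54+i$, $n_2=n_1-\frac12+j$ have degree $2+2i+j$. For length $4$ one has $n_1+n_3\ge2n_1+1\ge\frac72$ and $n_2+n_4\ge2n_2+1\ge\frac52$, so the first word of length $4$ is $(\frac54,\frac34,\frac94,\frac74)$ in degree $6$. The counts in degrees $0,\dots,6$ are $1,0,1,1,2,2,4$, which match $(1-q-q^{12}+\cdots)/(q)_\infty$. If one keeps only (i) and (ii), degree $2$ contains both $(\frac54,\frac34)$ and $(\frac54,\frac34,\frac14,-\frac14)$, while the space has dimension $1$. So relations between neighbouring pairs alone cannot be enough: the second word can only be removed through (iii), which it violates since $\frac14-\frac54=-1$.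

*When (iii) is vacuous.* If $1<t<2$, then $[2t-3]\le0$, and $[(\rho+1)t]-[\rho t]\le2$, and for $p=3$ we have $p'\in\{4,5\}$. So every $v^{(t)}(\rho)\le0$ and (iii) follows from (ii). For $t<2$ only pairs matter. The proof below does not treat this range separately.

## 4. From counting to two straightening propositions

By (1.2) it suffices to show that admissible monomials span. We need a rule rewriting each forbidden pattern in terms of smaller words.

**Proposition 1 (pairs).** Let $v\in M_a$ be homogeneous, $(a,c,b)$ a path, and $n_2-n_1<w^{(t)}(b,c,a)$. Then $\phi^{(b,c)}_{-n_2}\phi^{(c,a)}_{-n_1}v$ lies in the span of the vectors $\phi^{(b,c')}_{-n_2'}\phi^{(c',a)}_{-n_1'}v$ with $n_1'+n_2'=n_1+n_2$, $n_1'<n_1$, any $c'$ with $(a,c',b)$ a path, together with $v$ if $a=b$ and $n_1+n_2=0$.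

**Proposition 2 (zigzag triples).** Let $\varepsilon=\pm1$, $a\in[1,p-1]$, $b=a+\varepsilon\in[1,p-1]$, $v\in M_a$ homogeneous, $n_3-n_1<1$, $N=n_1+n_2+n_3$. Then along the path $\pi^*=(a,a+\varepsilon,a,a+\varepsilon)$ the vector $\phi_{-n_3}\phi_{-n_2}\phi_{-n_1}v$ lies in the span of $\phi^{(b,a)}_{-N}v$ and the vectors $\phi_{-n_3'}\phi_{-n_2'}\phi_{-n_1'}v$ (any path $a\to b$ of length $3$) with $\sum n_i'=N$ and $(n_1',n_2')$ lexicographically smaller than $(n_1,n_2)$.

**Proof of the Theorem from Propositions 1 and 2.**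

**Step 1: all monomials together span.** This step provides something to straighten. Let $S_r\subset M^{(p,p')}_{r,1}$ be the span of all monomials with $r_0=1$, $s=1$, $r_L=r$. By (F3) along $1,2,\dots,r$ we have $S_r\ne0$. We claim that $\bigoplus_rS_r$ is stable under all $L_m$. Moving $L_m$ to the right through a monomial produces monomials, by (F1), plus the same word applied to $L_m|0\rangle$. So it is enough that $L_m|0\rangle\in S_1$ for all $m$. For $m\ge-1$ we have $L_m|0\rangle=0$; in particular $\bigoplus_rS_r$ is stable under $L_{-1}$.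

For $m=-2$ consider $f=\langle0|\phi(z_2)\phi(z_1)|0\rangle$ on the path $(1,2,1)$. By (2.2) with $m=-1$ it satisfies $(\frac{d}{dz_1}+\frac{d}{dz_2})f=0$. It has degree $-2\Delta$ and its $z_1$-exponents are non-negative integers. The coefficient recursion has a one-dimensional solution space, so $f=C(z_2-z_1)^{-2\Delta}$, and $C\ne0$ by (F3). By (2.2) with $m=2$,
$$\langle0|L_2\phi(z_2)\phi(z_1)|0\rangle=\Big[-2\Delta\tfrac{z_2^3-z_1^3}{z_2-z_1}+3\Delta(z_1^2+z_2^2)\Big]C(z_2-z_1)^{-2\Delta}=\Delta\,C\,(z_2-z_1)^{2-2\Delta}\ne0.$$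
So some monomial of length $2$ and degree $2$ is nonzero in $M_{1,1}^{(p,p')}$. Level $2$ is spanned by $L_{-2}|0\rangle$, hence $L_{-2}|0\rangle\in S_1$. Finally $L_{-m-1}|0\rangle=\frac1{m-1}L_{-1}L_{-m}|0\rangle$ for $m\ge2$ gives all the others. Thus $S_r$ is a nonzero submodule of an irreducible module, and $S_r=M^{(p,p')}_{r,1}$.

**Step 2: the rewriting terminates.** Fix $r$ and the degree. Order monomials by length, then lexicographically by $(n_1,\dots,n_L)$; recall that the $n_i$ determine the path. For nonzero monomials every partial sum is at least $\min_{r'}\Delta^{(t)}_{r',1}$, and the $n_i$ lie in finitely many cosets of $\mathbb Z$. In a descending sequence of nonzero monomials the length is eventually constant, then $n_1$ is non-increasing, bounded below and in finitely many cosets, so eventually constant, then $n_2$, and so on. So no infinite strictly descending sequence exists.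

**Step 3: every non-admissible monomial can be rewritten.** Let a nonzero monomial be non-admissible. Failure of (i) cannot occur: $\phi_{-n_1}|0\rangle\in M^{(p,p')}_{2,1}$ would have degree below $\Delta^{(t)}_{2,1}$ and vanish. If (ii) fails at $i$, apply Proposition 1 to the factors $i,i+1$ with $v=\phi_{-n_{i-1}}\cdots\phi_{-n_1}|0\rangle$, then apply the remaining factors. If (iii) fails at $i$, then $(r_{i-1},\dots,r_{i+2})$ has the form $\pi^*$ and $n_{i+2}-n_i<1$; apply Proposition 2 to the factors $i,i+1,i+2$ with the same $v$, then the remaining factors. The new words keep $r_0,r_L$, the degree and $n_1,\dots,n_{i-1}$. They are shorter, or have the same length and are lexicographically smaller. Drop those that are zero. By well-founded induction every monomial is a combination of admissible ones, so by Step 1 these span.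

**Step 4: counting.** By (1.2), in each degree the number of admissible monomials equals the (finite) dimension of the $L_0$-eigenspace. A spanning set of that cardinality is a basis. $\square$

It remains to prove Propositions 1 and 2. Both go by duality: if a rewriting is impossible, some functional $u$ kills all the smaller vectors but not the given one, so the correlation function of $u$ and $v$ has an unusually placed lowest term. We show that analytic properties of correlation functions forbid this.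

## 5. The BPZ equation for $L$ points

Put $z_i=e^{x_i}$, so $\partial_i=\partial/\partial x_i$; $p_n=\sum_iz_i^n$; and for $i<j$
$$U_{ij}=\frac{z_iz_j}{(z_i-z_j)^2}=\sum_{n\ge1}n\Big(\frac{z_i}{z_j}\Big)^n,\qquad c_{ij}=\frac{1+z_i/z_j}{1-z_i/z_j}=\coth\frac{x_j-x_i}2.$$

This section turns (F2) into a second-order equation. Multiply (F2) by $z_i^2$, using $z_i^2\frac{d^2}{dz_i^2}=\partial_i^2-\partial_i$, and sum over $i$. The $L_{-n}$ with $n\ge2$ move to the left past $\phi(z_j)$, $j>i$, each giving $-z_j^{-n}(\partial_j-(n-1)\Delta)$. The $L_n$ with $n\ge-1$ move to the right past $\phi(z_j)$, $j<i$, each giving $z_j^n(\partial_j+(n+1)\Delta)$. Collecting by pairs $i<j$, with $x=z_i/z_j$,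
$$\sum_i(\partial_i^2-\partial_i)F=t\Big\{\sum_{n\ge2}p_nF_{uL_{-n},v}+\sum_{n\ge-1}p_{-n}F_{u,L_nv}+\sum_{i<j}\Big[\sum_{n\ge-1}x^n(\partial_i+(n+1)\Delta)-\sum_{n\ge2}x^n(\partial_j-(n-1)\Delta)\Big]F\Big\}.$$
The term $n=-1$ is removed by (2.2): $p_1F_{u,L_{-1}v}=p_1F_{uL_{-1},v}-\sum_i\partial_iF-\sum_{i<j}(x\partial_j+x^{-1}\partial_i)F$. The pair term becomes
$$\sum_{n\ge0}x^n\partial_i-\sum_{n\ge1}x^n\partial_j+\Delta\frac{1+x^2}{(1-x)^2}=\tfrac12(\partial_i+\partial_j)+\tfrac12c_{ij}(\partial_i-\partial_j)+\Delta(1+2U_{ij}),$$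
since $\frac1{1-x}=\frac{1+c_{ij}}2$, $\frac x{1-x}=\frac{c_{ij}-1}2$, $U_{ij}=\frac x{(1-x)^2}$. As $\sum_i\partial_i$ acts by a scalar and $\sum_{i<j}(\partial_i+\partial_j)=(L-1)\sum_i\partial_i$,
$$\Big[\sum_i\partial_i^2-\tfrac t2\sum_{i<j}c_{ij}(\partial_i-\partial_j)-2t\Delta\sum_{i<j}U_{ij}\Big]F_{u,v}=t\sum_{n\ge1}p_nF_{uL_{-n},v}+t\sum_{n\ge0}p_{-n}F_{u,L_nv}+\mathrm{const}\cdot F_{u,v},\tag{5.1}$$
with finite sums (for large $n$, $uL_{-n}=0$ and $L_nv=0$) and a constant depending only on $L$ and the total degree.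

## 6. Two-point functions near the diagonal

For two variables let $X=\frac{x_1+x_2}2$, $y=x_2-x_1$. Then $\partial_1=\frac12\partial_X-\partial_y$, $\partial_2=\frac12\partial_X+\partial_y$, $z_2-z_1=e^X\,2\sinh\frac y2$, $U=U(y)=\frac1{4\sinh^2(y/2)}$, and $z_1^{k_1}z_2^{k_2}=e^{(k_1+k_2)X}e^{(k_2-k_1)y/2}$. Let $S=\{|\mathrm{Im}\,y|<2\pi\}$. On $S$ the functions $y^{-2}-U(y)$ and $(2\sinh(y/2)/y)^\eta$ are even and holomorphic. Put $\rho_0=1-\frac{3t}2=-2\Delta$ and $\rho_1=\frac t2$.

For $|a-b|\in\{0,2\}$ let $N(a,b)$ be the set of $c\in[1,p-1]$ with $|c-a|=|c-b|=1$. Call $(a,a)$ bulk if $2\le a\le p-2$ and boundary if $a\in\{1,p-1\}$. So $N(a,b)$ has two elements in the bulk case and one otherwise. For $p=4$: $(1,1),(3,3)$ are boundary, $(2,2)$ is bulk with $N(2,2)=\{1,3\}$, and $N(1,3)=\{2\}$. For $p=3$ everything is boundary.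

**Proposition 3.** There are constants $\alpha_c,\beta_c$ ($c\in N(a,b)$), depending only on $a,b,c$ (and $s$), such that

- in the bulk case all $\alpha_c,\beta_c\ne0$;
- in the boundary case $\alpha_c\ne0$, $\beta_c=0$;
- if $|a-b|=2$, then $\alpha_c=0$, $\beta_c\ne0$,

and for all homogeneous $u\in M_b^\vee$, $v\in M_a$ the series $F_{u,v;c}$ converges absolutely for $|z_1|<|z_2|$ and, with $d=N-2\Delta$,
$$F_{u,v;c}=e^{dX}\big(\alpha_cy^{\rho_0}A(y)+\beta_cy^{\rho_1}B(y)\big)\qquad(y>0),\tag{6.1}$$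
where $A,B$ are even, holomorphic on $S$ and independent of $c$. If $a=b$, one can take $A(0)=\langle u|v\rangle$.

*Proof.* **Step 1: the equation for highest weight vectors.** This step gives the two functions $A,B$. For $u=\langle b|$, $v=|a\rangle$ write $F_c=e^{dX}f_c(y)$. On the right of (5.1) only multiples of $F$ survive, and the equation becomes
$$f''+\tfrac t2\coth\tfrac y2\,f'-t\Delta\,Uf=Cf,\tag{6.2}$$
with $C$ independent of $c$. It is invariant under $y\to-y$. In $S$ its only singular point is $y=0$, where the exponents solve $\rho(\rho-1)+t\rho-t\Delta=0$; the roots are $\rho_0,\rho_1$ (sum $1-t$, product $-t\Delta$). As $\rho_1-\rho_0=2t-1\notin\mathbb Z$, Frobenius' method gives unique solutions $g_0=y^{\rho_0}A$, $g_1=y^{\rho_1}B$ with $A(0)=B(0)=1$; uniqueness and the symmetry make $A,B$ even near $0$. They continue along all paths in $S\setminus\{0\}$. Since $\pi_1(S\setminus\{0\})=\mathbb Z$ is generated by a small loop around $0$, on which $A,B$ have trivial monodromy, $A,B$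 are holomorphic on $S$, and even by the identity theorem.

**Step 2: expand at the other end.** This step computes $\alpha_c,\beta_c$. In $q=e^{-y}$, (6.2) has rational coefficients and is a Riemann equation with singular points $0,1,\infty$. The exponents at $0$ (in $q$) and, by $q\to1/q$, at $\infty$ (in $1/q$) are the roots $\mu,\bar\mu$ of $\mu^2-\frac t2\mu=C$, so $\mu+\bar\mu=\frac t2$; at $1$ they are $\rho_0,\rho_1$. By (F3), $f_c\in q^{\mu_c}\mathbb C[[q]]$ with nonzero leading coefficient and $2\mu_c=n_1-n_2$, where $n_1=\Delta_c-\Delta_a$, $n_2=\Delta_b-\Delta_c$. Put $\delta_c=2\mu_c-\frac t2=\mu_c-\bar\mu_c$. From the formula for $\Delta_{a\pm1}-\Delta_a$,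
$$\delta_{a\pm1}=\pm(at-s)\quad(a=b),\qquad\delta_c=-t\quad(|a-b|=2).$$
As $\delta_c\notin\mathbb Z$, the formal solution with exponent $\mu_c$ is unique up to scale. By the standard reduction of a Riemann equation to the hypergeometric one (parameters $\mu+\rho_1+\mu$, $\mu+\rho_1+\bar\mu$; $1+\mu-\bar\mu$),
$$f_c=\mathrm{const}\cdot q^{\mu_c}(1-q)^{\rho_1}{}_2F_1(\delta_c+t,\,t;\,1+\delta_c;\,q),\qquad\mathrm{const}\ne0,$$
convergent for $|q|<1$. Gauss' connection formula between $q=0$ and $q=1$, together with $(1-q)^\rho\sim y^\rho$ as $y\to0^+$, gives $f_c=\alpha_cg_0+\beta_cg_1$ with, up to a nonzero factor common to the two,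
$$\alpha_c=\frac{\Gamma(1+\delta_c)\Gamma(2t-1)}{\Gamma(t+\delta_c)\Gamma(t)},\qquad\beta_c=\frac{\Gamma(1+\delta_c)\Gamma(1-2t)}{\Gamma(1-t)\Gamma(1+\delta_c-t)}.$$

**Step 3: which constants vanish.** The numerators are finite and nonzero, since $\delta_c,2t\notin\mathbb Z$, and $\Gamma(t),\Gamma(1-t)$ are finite. The function $1/\Gamma$ vanishes exactly at $0,-1,-2,\dots$

- If $|a-b|=2$: $1/\Gamma(t+\delta_c)=1/\Gamma(0)=0$, while $1/\Gamma(1+\delta_c-t)=1/\Gamma(1-2t)\ne0$.
- If $a=b$, $c=a+1\le p-1$: $t+\delta_c=(a+1)t-s\notin\mathbb Z$, so $\alpha_c\ne0$. Further $1+\delta_c-t=1-s+(a-1)t$ is an integer only if $a=1$, and then it is $1-s\le0$; so $\beta_c=0$ exactly for $a=1$.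
- If $a=b$, $c=a-1\ge1$: $t+\delta_c=s-(a-1)t\notin\mathbb Z$, so $\alpha_c\ne0$. Further $1+\delta_c-t=1+s-(a+1)t$ is an integer only if $a=p-1$, and then it is $1+s-p'\le0$; so $\beta_c=0$ exactly for $a=p-1$.

This proves everything for highest weight vectors; for $a=b$, $A(0)=1=\langle a|a\rangle$.

**Step 4: general $u,v$.** We induct on $\mathrm{level}(u)+\mathrm{level}(v)$. By linearity, either $u=u'L_m$ with $m>0$, and then $F_{u,v}=\mathcal L_mF_{u',v}+F_{u',L_mv}$; or $u=\langle b|$, $v=L_{-m}v'$ with $m>0$, and then $F_{u,v}=-\mathcal L_{-m}F_{u,v'}$ because $\langle b|L_{-m}=0$. For every $m\in\mathbb Z$,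
$$\mathcal L_m=e^{mX}\big[\cosh\tfrac{my}2\,\partial_X+2\sinh\tfrac{my}2\,\partial_y+2(m+1)\Delta\cosh\tfrac{my}2\big].$$
It preserves convergence and the form (6.1) with the same $\alpha_c,\beta_c$: $\cosh$ is even, and $2\sinh\frac{my}2\,\partial_y$ sends $y^\rho A$ to $y^\rho\cdot2\sinh\frac{my}2(\rho A/y+A')$, with an even factor. At $y=0$ it sends $A(0)$ to $(d+m\rho_0+2(m+1)\Delta)A(0)=(d+2\Delta)A(0)=N\,A(0)$, with $d,N$ those of the function acted on. By induction that function has $A(0)=\langle u'|v\rangle$ (respectively $\langle u|v'\rangle$), which vanishes unless $N=0$. So $N\,A(0)=0$ always. Hence the new $A(0)$ is $\langle u'|L_mv\rangle=\langle u|v\rangle$ in the first case and $0=\langle b|L_{-m}v'\rangle$ in the second. $\square$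

The last statement is how the shorter word $v$ enters: killing $v$ means killing $A(0)$.

## 7. One local exponent and two: Liouville and the Wronskian

If $u$ kills $v$, the local exponents at $y=0$ are $\rho_0+2$ and $\rho_1$. After multiplication by $(z_2-z_1)^{-\nu}$ with $\nu=1-\frac t2$ they become $1-\lambda$ and $\lambda$, where $\lambda=t-1$:
$$\rho_0+2-\nu=2-t=1-\lambda,\qquad\rho_1-\nu=t-1=\lambda.\tag{7.1}$$
The two exponents now sum to $1$. Note $2\lambda-1=2t-3\notin\mathbb Z$.

The natural approach is this. If only one exponent $\lambda$ occurs, divide by $(2\sinh\frac y2)^\lambda$; the quotient extends to an entire function, and Liouville's theorem prevents it from decaying, which bounds the leading term. In the bulk case this stops at once. Both exponents occur in each $\psi_c$, and dividing by $y^\lambda$ leaves a multiple of $y^{1-2\lambda}A$ (dividing by $y^{1-\lambda}$ leaves $y^{2\lambda-1}B$), which is not single-valued at $y=0$. The way past is to use both components at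 once: the Wronskian of $y^{1-\lambda}A$ and $y^\lambda B$ has exponent $(1-\lambda)+\lambda-1=0$ at $y=0$ and is honestly holomorphic there.

**Definition.** For $d,\theta\in\mathbb R$, $\mathcal V(a,b)=\mathcal V(a,b;d,\theta)$ is the space of families $(\Psi_c)_{c\in N(a,b)}$, $\Psi_c=e^{dX}\psi_c(y)$, such that

- (v1) $\Psi_c=\sum_{k_1}C_{k_1}z_1^{k_1}z_2^{d-k_1}$ with $k_1\in\theta+(c-a)\frac{at}2+\mathbb Z$ bounded below, absolutely convergent for $|z_1|<|z_2|$ (that is, $\mathrm{Re}\,y>0$);
- (v2) $\psi_c=\alpha_cy^{1-\lambda}A+\beta_cy^\lambda B$ for $y>0$, with $A,B$ even, holomorphic on $S$, independent of $c$, and $\alpha_c,\beta_c$ from Proposition 3.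

Only $\theta$ mod $\mathbb Z$ matters. Example: if $|a-b|=2$ and $\theta+(c-a)\frac{at}2\in\mathbb Z$, then $\Psi=(z_2-z_1)^\lambda$ belongs to $\mathcal V(a,b;\lambda,\theta)$, with $B=\beta_c^{-1}(2\sinh\frac y2/y)^\lambda$. Its smallest $z_1$-exponent is $0$, with $z_2$-exponent $\lambda$.

**Lemma 4 (extension and Liouville).** Let $Q$ be holomorphic on $\{\mathrm{Re}\,y>0\}$, agree for $y>0$ with an even holomorphic function on $S$, and satisfy $Q(y+2\pi\mathrm i)=\chi Q(y)$ for $\mathrm{Re}\,y>0$, with $|\chi|=1$. (a) $Q$ extends to an entire function with $Q(y+2\pi\mathrm i)=\chi Q(y)$ and $Q(-y)=Q(y)$. (b) If $Q=O(e^{\kappa\,\mathrm{Re}\,y})$ uniformly in $\mathrm{Im}\,y$ as $\mathrm{Re}\,y\to+\infty$ with $\kappa<0$, then $Q=0$.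

*Proof.* (a) As $\{\mathrm{Re}\,y>0\}\cap S$ is connected, $Q$ is a holomorphic function on $\{\mathrm{Re}\,y>0\}\cup S$. For $-2\pi<\mathrm{Im}\,y<0$ both $y$ and $y+2\pi\mathrm i$ lie in $S$, and $Q(y+2\pi\mathrm i)=\chi Q(y)$ there by the identity theorem. So the functions $\chi^kQ(y-2\pi\mathrm ik)$ on $S+2\pi\mathrm ik$, $k\in\mathbb Z$, agree on overlaps; only neighbouring strips overlap. They glue to an entire function with the stated properties; evenness holds on $S$, hence everywhere. (b) By evenness $Q\to0$ as $\mathrm{Re}\,y\to\pm\infty$. On $|\mathrm{Re}\,y|\le R$ it is bounded since $|Q|$ is $2\pi\mathrm i$-periodic. By Liouville $Q$ is constant, so $0$. $\square$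

**Lemma 5 (lower bounds).** Let $0\ne\Psi\in\mathcal V(a,b)$, let $k_1$ be the smallest $z_1$-exponent occurring in all its components together, and $k_2=d-k_1$.

- (1) Bulk: both components are nonzero and $k_2-k_1>0$.
- (2) $|a-b|=2$: $k_2-k_1\ge\lambda$.
- (3) Boundary: $k_2-k_1\ge1-\lambda$.

*Proof.* A nonzero component is $\psi_c=e^{\kappa_cy}\sum_{j\ge0}C_je^{-jy}$ with $C_0\ne0$ and $2\kappa_c=d-2k_1^{(c)}$, where $k_1^{(c)}$ is the lowest $z_1$-exponent of that component. So $\psi_c(y+2\pi\mathrm i)=e^{2\pi\mathrm i\kappa_c}\psi_c(y)$ for $\mathrm{Re}\,y>0$, and $\psi_c,\psi_c'=O(e^{\kappa_c\mathrm{Re}\,y})$ uniformly in $\mathrm{Im}\,y$, since $e^{-\kappa_cy}\psi_c$ is a power series in $e^{-y}$ convergent for $|e^{-y}|<1$.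

(2) There is one component and $\alpha_c=0$. Put $Q=\psi\,(2\sinh\frac y2)^{-\lambda}$. For $y>0$ it equals $\beta B\,(y/2\sinh\frac y2)^\lambda$, which is even and holomorphic on $S$. On $\mathrm{Re}\,y>0$ we have $(2\sinh\frac y2)^{-\lambda}=e^{-\lambda y/2}(1-e^{-y})^{-\lambda}$. So $Q$ is quasi-periodic as in Lemma 4 and $O(e^{(\kappa-\lambda/2)\mathrm{Re}\,y})$. As $Q\ne0$, Lemma 4(b) gives $\kappa\ge\lambda/2$. (3) is the same with $1-\lambda$ in place of $\lambda$, since $\beta_c=0$.

(1) If one component vanishes, then $\alpha_cy^{1-\lambda}A=-\beta_cy^\lambda B$ with $\alpha_c\beta_c\ne0$; as $2\lambda-1\notin\mathbb Z$, this forces $A=B=0$ and $\Psi=0$. So both components $\psi_\pm$ ($c=a\pm1$) are nonzero. Let $W=\psi_+\psi_-'-\psi_-\psi_+'$. For $y>0$,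
$$W=(\alpha_+\beta_--\alpha_-\beta_+)\big[(2\lambda-1)AB+y(AB'-A'B)\big],$$
which is even and holomorphic on $S$. On $\mathrm{Re}\,y>0$, $W$ is quasi-periodic and $O(e^{(\kappa_++\kappa_-)\mathrm{Re}\,y})$. Moreover $W\ne0$: otherwise $\psi_-$ would be a nonzero multiple of $\psi_+$, although their $z_1$-exponents lie in cosets differing by $at\notin\mathbb Z$. By Lemma 4(b), $\kappa_++\kappa_-\ge0$. By the same coset argument $\kappa_+\ne\kappa_-$. Hence $k_2-k_1=2\max(\kappa_+,\kappa_-)>0$. $\square$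

The example $(z_2-z_1)^\lambda$ attains equality in (2).

## 8. Proof of quadratic straightening

*Proof of Proposition 1.* Suppose the conclusion fails. All vectors in question lie in one finite-dimensional $L_0$-eigenspace of $M_b$, so some homogeneous $u\in M_b^\vee$ kills the listed span but not $\phi_{-n_2}\phi_{-n_1}v$.

**Step 1: pass to $\mathcal V(a,b)$.** The purpose is to make Lemma 5 applicable. If $a=b$, then $\langle u|v\rangle=0$: by degree if $N=n_1+n_2\ne0$, and by choice of $u$ if $N=0$. So $A(0)=0$ in (6.1) and $A=y^2\tilde A$ with $\tilde A$ even holomorphic. If $|a-b|=2$, the $A$-term is absent. Put $\Psi_c=(z_2-z_1)^{-\nu}F_{u,v;c}$. Since $(2\sinh\frac y2)^{-\nu}=y^{-\nu}\cdot(\text{even holomorphic on }S)$ for $y>0$, (7.1) gives $\Psi\in\mathcal V(a,b)$ with $\theta=\frac t4-\frac s2-\Delta$, by (2.1).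

**Step 2: read off the lowest exponent.** The functional $u$ kills every word with $n_1'<n_1$, and $n_1$ determines $c$. So the smallest $z_1$-exponent in all components is $k_1=n_1-\Delta$. The degree of $\Psi$ gives $k_2=n_2-\Delta-\nu$, hence $n_2-n_1=k_2-k_1+\nu$.

**Step 3: compare with $w^{(t)}$.** By Lemma 5:

- $|a-b|=2$: $n_2-n_1\ge\lambda+\nu=\frac t2$.
- Boundary: $n_2-n_1\ge1-\lambda+\nu=3-\frac{3t}2$.
- Bulk, $c=a+1$: by (2.1) $n_2-n_1\in-\frac{(2a+1)t}2+\mathbb Z$, so $k_2-k_1\in-at+\mathbb Z$. Being positive it is at least $[at]+1-at$, so $n_2-n_1\ge2-\frac{(2a+1)t}2+[at]$.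
- Bulk, $c=a-1$: $k_2-k_1\in at+\mathbb Z$ is positive, so at least $at-[at]$, and $n_2-n_1\ge1+\frac{(2a-1)t}2-[at]$.

In every case the bound is exactly $w^{(t)}(b,c,a)$, contradicting $n_2-n_1<w^{(t)}(b,c,a)$. $\square$

## 9. The deficit $v^{(t)}(\rho)$ left by two pair bounds

For a zigzag triple the obvious attempt is to use the pair bound twice. Let $\{a,a+\varepsilon\}=\{\rho,\rho+1\}$. Then
$$n_3-n_1=(n_3-n_2)+(n_2-n_1)\ge w^{(t)}(\rho,\rho+1,\rho)+w^{(t)}(\rho+1,\rho,\rho+1)=1-v^{(t)}(\rho).$$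
This reaches the desired $1$ only when $v^{(t)}(\rho)\le0$. For $(p,p')=(4,9)$, $t=\frac94$, $\rho=1$: the two bounds are $w^{(t)}(1,2,1)=3-\frac{27}8=-\frac38$ and $w^{(t)}(2,1,2)=1+\frac{27}8-[\frac92]=\frac38$, so one gets $n_3-n_1\ge0$. Since $n_1$ and $n_3$ are modes of the same $\phi^{(b,a)}$, their difference is an integer, and what has to be excluded is precisely $n_3=n_1$.

The strategy for $p\ge4$ is as follows. On $\pi^*$ the exponents $k_1$ and $k_3$ are not adjacent, so no pair bound compares them directly. There are commuting-type differential operators, of Calogero–Sutherland form, acting on the space of three-point families. Their joint eigenvalue at $z^k$ determines the multiset $\{k_1,k_2,k_3\}$. In a generalized eigenvector the same three numbers must therefore reappear, permuted, as the lowest exponent along another path. There the numbers $k_1,k_3$ are adjacent and the sharp bound (2) of Lemma 5 compares them.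

For a constant $\gamma$ define, in three variables,
$$H_2=\sum_i\partial_i^2-2\gamma\sum_{i<j}U_{ij},\qquad H_3=\sum_i\partial_i^3-3\gamma\sum_{i<j}U_{ij}(\partial_i+\partial_j),\qquad H=H_2+\mathrm iH_3.\tag{9.1}$$
Since $U_{ij}$ contains only positive powers of $z_i/z_j$ ($i<j$), $H$ sends $z^k$ to $E(k)z^k$ plus terms with $(k_1,k_2)$ lexicographically larger, where
$$E(k)=\sum_ik_i^2+\mathrm i\sum_ik_i^3.$$
If $k,k'$ are real with $\sum k_i=\sum k_i'$ and $E(k)=E(k')$, then the first three power sums agree, hence $\{k_i\}=\{k_i'\}$ as multisets. The factor $\mathrm i$ packs two real conditions into one eigenvalue. In this section and the next $\gamma=\lambda(\lambda-1)=(t-1)(t-2)$.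

**Lemma 6.** The following operators map $\mathcal V(a,b;d,\theta)$ into spaces $\mathcal V(a,b;d',\theta)$: multiplication by homogeneous symmetric Laurent polynomials in $z_1,z_2$; $D_k=z_1^k\partial_1+z_2^k\partial_2$ ($k\in\mathbb Z$); $\partial_1^2+\partial_2^2-2\gamma U$; $\partial_1^3+\partial_2^3-3\gamma U(\partial_1+\partial_2)$.

*Proof.* For (v1): exponents of $z_1$ shift by integers, and $U$ is a convergent series in $z_1/z_2$. For (v2): a symmetric Laurent polynomial of degree $m$ is $e^{mX}$ times an even entire function of $y$. The operator $D_k=e^{kX}(\cosh\frac{ky}2\partial_X+2\sinh\frac{ky}2\partial_y)$ preserves the form $e^{dX}y^\rho\cdot(\text{even holomorphic})$ with $d\mapsto d+k$. With $h=\partial_y^2-\gamma U(y)$, the last two operators are $\frac12\partial_X^2+2h$ and $\frac14\partial_X^3+3\partial_Xh$. For $\rho\in\{\lambda,1-\lambda\}$ we have $\rho(\rho-1)=\gamma$, so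
$$h(y^\rho A)=y^\rho\big[A''+2\rho A'/y+\gamma(y^{-2}-U)A\big],$$
again $y^\rho$ times an even holomorphic function on $S$. $\square$

For example, $h$ sends $(2\sinh\frac y2)^\lambda$ to $\frac{\lambda^2}4(2\sinh\frac y2)^\lambda$; one differentiates twice and uses $\cosh^2=1+\sinh^2$.

## 10. Zigzag triples for $p\ge4$

Let $p\ge4$, $\varepsilon,a,b=a+\varepsilon$ as in Proposition 2, and $\theta=\frac t4-\frac s2-\Delta$.

**Definition ($V_3$ and leading exponents).** Fix real $M,m_1,m_2$. $V_3$ consists of families of formal series $\Psi=(\Psi_\pi)$ over all paths $\pi=(a,r_1,r_2,b)$, $\Psi_\pi=\sum\psi_\pi(k)z_1^{k_1}z_2^{k_2}z_3^{k_3}$, with $\sum k_i=M$, $k_1\ge m_1$, $k_1+k_2\ge m_2$,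
$$k_1\in\theta+(r_1-a)\tfrac{at}2+\mathbb Z,\quad k_2\in\theta+\tfrac t2+(r_2-r_1)\tfrac{r_1t}2+\mathbb Z,\quad k_3\in\theta+t+(b-r_2)\tfrac{r_2t}2+\mathbb Z,\tag{10.1}$$
such that

- (C1) for all $r_2,k_3$, the coefficients of $z_3^{k_3}$, as a family over $r_1$, lie in $\mathcal V(a,r_2;M-k_3,\theta)$;
- (C2) for all $r_1,k_1$, the coefficients of $z_1^{k_1}$, as a family over $r_2$ in the variables $z_2,z_3$ (in place of $z_1,z_2$), lie in $\mathcal V(r_1,b;M-k_1,\theta+\frac t2)$.

The leading exponent of $\Psi\ne0$ is the $k$ in its support, over all $\pi$, with $(k_1,k_2)$ lexicographically smallest.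

By (10.1) and $jt\notin\mathbb Z$ for $1\le j\le p-1$, $k$ determines $r_1$, then $r_2$, hence $\pi$. The leading exponent exists because of $m_1,m_2$ and because only finitely many cosets occur. As an illustration of the notion, the series $\prod_{i<j}(z_j-z_i)^\lambda=z_2^\lambda z_3^{2\lambda}\prod_{i<j}(1-z_i/z_j)^\lambda$ has lexicographically smallest exponent $(0,\lambda,2\lambda)$.

For paths and cosets take $p=4$, $a=1$, $\varepsilon=1$: the paths from $1$ to $2$ are $(1,2,1,2)$ and $(1,2,3,2)$, and the exponents lie mod $\mathbb Z$ in $(\theta+\frac t2,\theta-\frac t2,\theta+\frac{3t}2)$ and $(\theta+\frac t2,\theta+\frac{3t}2,\theta-\frac t2)$ respectively. The same three cosets occur, with the last two exchanged.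

**Proposition 7.** If $p\ge4$ and the leading exponent $k^*$ of some $\Psi\in V_3$ lies on $\pi^*$, then $k_3^*-k_1^*\ge\lambda=t-1$.

**Step 1: Proposition 7 implies Proposition 2 for $p\ge4$.** This step puts correlators into $V_3$. Suppose Proposition 2 fails. Then some homogeneous $u\in M_b^\vee$ kills $\phi^{(b,a)}_{-N}v$ and all lexicographically smaller triples, while $\langle u|\phi_{-n_3}\phi_{-n_2}\phi_{-n_1}v\rangle\ne0$. Put $\Psi_\pi=F_{u,v;\pi}\prod_{i<j}(z_j-z_i)^{-\nu}$. The support conditions hold for suitable $M,m_1,m_2$, and (10.1) follows from (2.1), since $\prod_{i<j}(z_j-z_i)^{-\nu}=z_2^{-\nu}z_3^{-2\nu}\prod_{i<j}(1-z_i/z_j)^{-\nu}$ and $-\nu\in\frac t2+\mathbb Z$.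

For (C1): the coefficient of $z_3^{n_3'-\Delta}$ in $F$ is the two-point function $F_{u\phi_{-n_3'},v}(z_1,z_2)$ with $u\phi_{-n_3'}\in M_{r_2}^\vee$. If $r_2=a$, then $\langle u\phi_{-n_3'}|v\rangle=\langle u|\phi^{(b,a)}_{-n_3'}v\rangle=0$, by degree if $n_3'\ne N$ and by choice of $u$ if $n_3'=N$; otherwise $|r_2-a|=2$. So exactly as in Step 1 of Section 8, $(z_2-z_1)^{-\nu}F_{u\phi_{-n_3'},v}\in\mathcal V(a,r_2;\cdot,\theta)$. The remaining factor $(z_3-z_1)^{-\nu}(z_3-z_2)^{-\nu}$ is $z_3^{-2\nu}$ times a series in $z_3^{-1}$ whose coefficients are symmetric polynomials in $z_1,z_2$. Only finitely many terms contribute to a given power of $z_3$, because $n_3'=N-(n_1'+n_2')$ is bounded above. Apply Lemma 6.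

For (C2): the coefficient of $z_1^{n_1'-\Delta}$ in $F$ is $F_{u,\phi_{-n_1'}v}(z_2,z_3)$ with $\phi_{-n_1'}v\in M_{r_1}$. If $r_1=b$, then $\langle u|\phi^{(b,a)}_{-n_1'}v\rangle=0$ as before; otherwise $|r_1-b|=2$. So $(z_3-z_2)^{-\nu}F_{u,\phi_{-n_1'}v}\in\mathcal V(r_1,b;\cdot,\theta)$. The factor $(z_2-z_1)^{-\nu}(z_3-z_1)^{-\nu}$ is $(z_2z_3)^{-\nu}$ times a series in $z_1$ with coefficients symmetric polynomials in $z_2^{-1},z_3^{-1}$. Multiplying by $(z_2z_3)^{-\nu}$ does not touch the $y$-dependence and changes $\theta$ to $\theta-\nu\equiv\theta+\frac t2$ mod $\mathbb Z$. Finitely many terms contribute since $n_1'$ is bounded below. Apply Lemma 6.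

By the choice of $u$ the leading exponent is $k_i^*=n_i-\Delta-\nu(i-1)$, on $\pi^*$. Thus $n_3-n_1=k_3^*-k_1^*+2\nu=k_3^*-k_1^*+2-t\ge1$ by Proposition 7, contradicting $n_3-n_1<1$. It remains to prove Proposition 7.

**Step 2: $\dim V_3<\infty$.** This makes spectral projections available. Let $k$ be the leading exponent of some $\Psi\in V_3$, on $(a,r_1,r_2,b)$. In the (C1)-family at $(r_2,k_3)$ the smallest $z_1$-exponent is $k_1$, and in the (C2)-family at $(r_1,k_1)$ the smallest $z_2$-exponent is $k_2$: a smaller one would give a lexicographically smaller exponent of $\Psi$. By Lemma 5, $k_2-k_1$ and $k_3-k_2$ are bounded below by $\min(0,\lambda,1-\lambda)$. With $k_1\ge m_1$, $\sum k_i=M$ and finitely many cosets, only a finite set $K$ of leading exponents is possible. Each $k\in K$ belongs to one path, so taking the coefficients at all $k\in K$ is a well-defined injective linear map $V_3\to\mathbb C^K$.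

**Step 3: $HV_3\subset V_3$.** Here (9.1) acts on each component. The support conditions are preserved. For (C1), let $\Phi_{k_3}$ be the coefficient of $z_3^{k_3}$ in $\Psi$. The coefficients of $z_3^{k_3}$ in $H_2\Psi$ and $H_3\Psi$ are
$$(\partial_1^2+\partial_2^2-2\gamma U_{12}+k_3^2)\Phi_{k_3}-2\gamma\sum_{n\ge1}n(z_1^n+z_2^n)\Phi_{k_3+n},$$
$$(\partial_1^3+\partial_2^3-3\gamma U_{12}(\partial_1+\partial_2)+k_3^3)\Phi_{k_3}-3\gamma\sum_{n\ge1}n\big[(z_1^n\partial_1+z_2^n\partial_2)+(k_3+n)(z_1^n+z_2^n)\big]\Phi_{k_3+n}.$$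
The sums are finite because $k_3\le M-m_2$ on the support, and Lemma 6 applies to each term. For (C2), let $\Phi_{k_1}$ be the coefficient of $z_1^{k_1}$. The coefficients of $z_1^{k_1}$ are
$$(\partial_2^2+\partial_3^2-2\gamma U_{23}+k_1^2)\Phi_{k_1}-2\gamma\sum_{n\ge1}n(z_2^{-n}+z_3^{-n})\Phi_{k_1-n},$$
$$(\partial_2^3+\partial_3^3-3\gamma U_{23}(\partial_2+\partial_3)+k_1^3)\Phi_{k_1}-3\gamma\sum_{n\ge1}n\big[(z_2^{-n}\partial_2+z_3^{-n}\partial_3)+(k_1-n)(z_2^{-n}+z_3^{-n})\big]\Phi_{k_1-n}.$$
These sums are finite because $k_1\ge m_1$ on the support; apply Lemma 6 in $z_2,z_3$.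

**Step 4: project to one eigenvalue.** The goal is a family all of whose components have lowest exponents with the same multiset. Let $\Psi$ be as in Proposition 7, and $\Psi^*$ its projection to the generalized $E(k^*)$-eigenspace of $H$ on $V_3$. The projection is a polynomial in $H$ which takes the value $1$ at $E(k^*)$. By triangularity $\Psi^*$ has the same coefficient at $k^*$ as $\Psi$, and no lexicographically smaller exponent. So $\Psi^*\in V_3$ has leading exponent $k^*$ on $\pi^*$, and $(H-E(k^*))^m\Psi^*=0$ for some $m$. If a component $\Psi^*_\pi\ne0$ has lexicographically smallest exponent $k'$, then triangularity in this component gives $(E(k')-E(k^*))^m=0$, so $\{k_i'\}=\{k_i^*\}$.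

**Step 5: compare with a neighbouring path.** This step makes $k_1^*$ and $k_3^*$ adjacent. As $p\ge4$, the interval $[1,p-1]$ has at least three points, so at least one of $a+2\varepsilon$, $a-\varepsilon$ lies in it, and at least one of
$$\pi'=(a,a+\varepsilon,a+2\varepsilon,a+\varepsilon),\qquad\pi''=(a,a-\varepsilon,a,a+\varepsilon)$$
exists. Put $c_1=\theta+\varepsilon\frac{at}2$, $c_2=\theta-\varepsilon\frac{at}2$, $c_3=c_1+t$. By (10.1), $(k_1,k_2,k_3)$ lie mod $\mathbb Z$ in
$$\pi^*:(c_1,c_2,c_3),\qquad\pi':(c_1,c_3,c_2),\qquad\pi'':(c_2,c_1,c_3).$$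
For instance, on $\pi^*$ the second entry is $\theta+\frac t2-\varepsilon(a+\varepsilon)\frac t2=c_2$. The differences $c_1-c_2=\varepsilon at$, $c_3-c_1=t$, $c_3-c_2=(1+\varepsilon a)t=\varepsilon bt$ are not integers, as $1\le a,b\le p-1$. So the three cosets are distinct, and a permutation of $k^*$ with prescribed cosets is determined.

*Suppose $\pi'$ exists.* Then $b=a+\varepsilon\in[2,p-2]$. For each $k_1$ the (C2)-family at $r_1=a+\varepsilon=b$ lies in the bulk space $\mathcal V(b,b)$, with components $r_2=a$ (path $\pi^*$) and $r_2=a+2\varepsilon$ (path $\pi'$). If $\Psi^*_{\pi'}=0$, Lemma 5(1) shows that all these families vanish, so $\Psi^*_{\pi^*}=0$, a contradiction. So $\Psi^*_{\pi'}\ne0$; let $k'$ be its lexicographically smallest exponent. By Step 4 and the cosets, $k_1'=k_1^*$, $k_2'=k_3^*$. The (C1)-coefficient at $(r_2,k_3)=(a+2\varepsilon,k_3')$ lies in $\mathcal V(a,a+2\varepsilon)$, has the single component $r_1=a+\varepsilon$, and has lowest $z_1$-exponent $k_1'$. Lemma 5(2)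 gives $k_3^*-k_1^*=k_2'-k_1'\ge\lambda$.

*Suppose $\pi''$ exists.* Then $a\in[2,p-2]$. For each $k_3$ the (C1)-family at $r_2=a$ lies in the bulk space $\mathcal V(a,a)$, with components $r_1=a+\varepsilon$ ($\pi^*$) and $r_1=a-\varepsilon$ ($\pi''$). As before $\Psi^*_{\pi''}\ne0$. Its lexicographically smallest exponent $k''$ has $k_1''=k_2^*$, $k_2''=k_1^*$, $k_3''=k_3^*$. The (C2)-coefficient at $(r_1,k_1)=(a-\varepsilon,k_1'')$ lies in $\mathcal V(a-\varepsilon,a+\varepsilon)$, has the single component $r_2=a$, and has lowest $z_2$-exponent $k_2''$. Lemma 5(2) gives $k_3^*-k_1^*=k_3''-k_2''\ge\lambda$. This proves Proposition 7, and Proposition 2 for $p\ge4$. $\square$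

## 11. Three-point functions for $p=3$ as symmetric Laurent polynomials

For $p=3$ we have $t=\frac{p'}3$, $a\in\{1,2\}$, $b=3-a$, and $\pi^*$ is the only path of length $3$ from $a$ to $b$. Neither $\pi'$ nor $\pi''$ exists, and Step 5 above has nothing to compare with. On the other hand every pair is boundary, so only the exponent $\rho_0$ occurs in (6.1). Put
$$g=p'-2=-2\rho_0,$$
a positive integer. For $u\in M_b^\vee$, $v\in M_a$ homogeneous put $G_{u,v}=F_{u,v}\prod_{1\le i<j\le3}(z_j-z_i)^{-\rho_0}$, and let $\theta_0=\Delta_b-\Delta_a-\Delta$.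

**Lemma 8.** $G_{u,v}\in(z_1z_2z_3)^{\theta_0}\,\mathbb C[z_1^{\pm1},z_2^{\pm1},z_3^{\pm1}]^{S_3}$, and with $\alpha\ne0$ the constant of Proposition 3 for the pair $(a,a)$,
$$G_{u,v}(\zeta,\zeta,z)=\alpha\,\langle u|\phi^{(b,a)}_{-N}v\rangle\,z^{N-\Delta}(z-\zeta)^g.\tag{11.1}$$

*Proof.* **Step 1: two points.** This step shows that after clearing $\rho_0$ two-point functions are finite and symmetric. Let $u\in M_a^\vee$, $v\in M_a$. By Proposition 3, $F_{u,v}(z_1,z_2)(z_2-z_1)^{-\rho_0}=e^{(d-\rho_0)X}Q(y)$ where for $y>0$ $Q=\alpha A\,(y/2\sinh\frac y2)^{\rho_0}$ is even and holomorphic on $S$. By Lemma 4(a), $Q$ extends to an even entire quasi-periodic function. If $Q\ne0$ has leading exponential $e^{\kappa y}$ as $\mathrm{Re}\,y\to+\infty$, then $e^{-\kappa y}Q$ is $2\pi\mathrm i$-periodic, hence holomorphic in $q=e^{-y}\in\mathbb C^*$. It is bounded near $q=0$, and of polynomial growth as $q\to\infty$ by evenness of $Q$. So it is a polynomial in $q$. Thus $F_{u,v}(z_2-z_1)^{-\rho_0}$ is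 a finite sum of monomials with real exponents, symmetric in $z_1,z_2$. At $z_1=z_2=\zeta$ it equals $\zeta^{d-\rho_0}\alpha A(0)=\zeta^N\alpha\langle u|v\rangle=\alpha\langle u|v\rangle$, which is zero unless $N=0$.

**Step 2: three points.** As in Step 1 of Section 10, the coefficient of $G_{u,v}$ at each power of $z_3$ is a finite sum of products of some $F_{u\phi_{-n_3},v}(z_1,z_2)(z_2-z_1)^{-\rho_0}$ with symmetric polynomials in $z_1,z_2$, hence symmetric in $z_1,z_2$. Likewise its coefficient at each power of $z_1$ is symmetric in $z_2,z_3$. So the coefficients of $G_{u,v}$ are invariant under $S_3$. The $z_1$-exponents are bounded below and lie in $\theta_0+\mathbb Z$, so by symmetry all exponents are bounded below and lie in $\theta_0+\mathbb Z$. The degree is fixed, so the support is finite.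

**Step 3: the diagonal.** Setting $z_1=z_2=\zeta$, $z_3=z$ in the expansion in powers of $z_3$, Step 1 kills every $n_3$ except $n_3=N$, since $\langle u\phi_{-n_3}|v\rangle=0$ otherwise. The remaining term is multiplied by $(z-\zeta)^{-2\rho_0}=(z-\zeta)^g$. This is (11.1). $\square$

*Example.* Let $p'=4$, $s=1$, $u=\langle2|$, $v=|1\rangle$. Then $g=2$, $\theta_0=0$, and $G$ is symmetric of degree $\frac12-\frac32+3=2$ with exponents $\ge0$, so $G=\mathsf a\,p_2+\mathsf b\,(z_1z_2+z_1z_3+z_2z_3)$. Comparing with (11.1), a multiple of $(z-\zeta)^2$, gives $\mathsf b=-\mathsf a$. So $G=\mathsf a(z_1^2+z_2^2+z_3^2-z_1z_2-z_1z_3-z_2z_3)$ with $\mathsf a\ne0$ by (F3). The lexicographically smallest exponent is $(0,0,2)$.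

Now suppose Proposition 2 fails for $p=3$. We get a homogeneous $u$ killing $\phi^{(b,a)}_{-N}v$ and all lexicographically smaller triples but not the given one. The lexicographically smallest exponent of $G_{u,v}$ is $\mu_i=n_i-\Delta-\rho_0(i-1)$, so
$$n_3-n_1=\mu_3-\mu_1-g,\tag{11.2}$$
and we must show $\mu_3-\mu_1\ge g+1$. By (11.1), $G_{u,v}$ vanishes on $z_1=z_2$. The first attempt is divisibility: a symmetric $G$ vanishing on $z_1=z_2$ is $\prod_{i<j}(z_j-z_i)^2$ times a symmetric function, and the lowest exponent of the square is $(0,2,4)$. Hence $\mu_3-\mu_1\ge4$. This suffices for $p'=4,5$. For $p'=7$ we need $6$ and have $4$; in general the attempt gives $n_3-n_1\ge6-p'=1-v^{(t)}(1)$, the same as two pair bounds. Symmetry and vanishing are not enough; the operators of (9.1) are needed again, now on a space that remembers (11.1).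

## 12. An $H$-stable space for $p=3$

In Sections 12 and 13 the operators (9.1) are taken with
$$\gamma=t(t-1),\qquad\text{so that }\rho(\rho-1)=\gamma\iff\rho\in\{t,1-t\}.$$
Let $\omega=\prod_{i<j}(z_j-z_i)^{1-t}$ and $\Psi_{u,v}=F_{u,v}\prod_{i<j}(z_j-z_i)^{t/2}=\omega G_{u,v}$, using $\rho_0+\frac t2=1-t$.

**Definition.** $R$ is the span of all $P\Psi_{u,v}$ with $P\in\mathbb C[z_1^{\pm1},z_2^{\pm1},z_3^{\pm1}]^{S_3}$ and $u\in M_b^\vee$, $v\in M_a$ homogeneous.

For instance, for $p'=4$ and $s=1$ the example above shows that $R$ contains $\omega P\,(z_1^2+z_2^2+z_3^2-z_1z_2-z_1z_3-z_2z_3)$ for all $P$. By Lemma 8 every element of $R$ is $\omega f$ with $f\in(z_1z_2z_3)^{\theta_0}\mathbb C[z^{\pm1}]^{S_3}$, and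
$$\omega f\in R\ \Longrightarrow\ f(\zeta,\zeta,z)\text{ is divisible by }(z-\zeta)^g\tag{12.1}$$
with quotient in $(\zeta^2z)^{\theta_0}\mathbb C[\zeta^{\pm1},z^{\pm1}]$.

**Lemma 9.** $R$ is stable under $E_n=\sum_iz_i^n\partial_i$ ($n\in\mathbb Z$), $H_2$, $H_3$, hence under $H$.

*Proof.* **Step 1: $E_n$.** By (2.2), $E_nF_{u,v}=F_{uL_n,v}-F_{u,L_nv}-(n+1)\Delta p_nF_{u,v}$. Moreover $E_n\log\prod_{i<j}(z_j-z_i)=\sum_{i<j}\frac{z_j^{n+1}-z_i^{n+1}}{z_j-z_i}$ and $E_nP$ are symmetric Laurent polynomials.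

**Step 2: $H_2$.** Here (5.1) is conjugated into the form of $H_2$. Let $\Phi=\sum_{i<j}\log\big(2\sinh\frac{x_j-x_i}2\big)$. The bracket in (5.1) is $\sum\partial_i^2+t\sum(\partial_i\Phi)\partial_i-2t\Delta\sum_{i<j}U_{ij}$. Substituting $F=e^{-t\Phi/2}\tilde\Psi$ replaces $\partial_i$ by $\partial_i-\frac t2\partial_i\Phi$ and turns it into
$$\sum\partial_i^2-\tfrac t2\sum\partial_i^2\Phi-\tfrac{t^2}4\sum(\partial_i\Phi)^2-2t\Delta\sum_{i<j}U_{ij}.$$
Here $\sum\partial_i^2\Phi=-2\sum_{i<j}U_{ij}$. Also $\sum(\partial_i\Phi)^2=\frac12\sum_{i<j}c_{ij}^2+\mathrm{const}=2\sum_{i<j}U_{ij}+\mathrm{const}$, since $c_{ij}^2=1+4U_{ij}$, and the cross terms are constant by $\coth A\coth B+\coth B\coth C+\coth C\coth A=-1$ for $A+B+C=0$. The total coefficient of $U_{ij}$ is $t-\frac{t^2}2-\frac{t(3t-2)}2=-2t(t-1)=-2\gamma$. Finally $\prod_{i<j}(z_j-z_i)=z_1z_2z_3e^\Phi$, so $\Psi_{u,v}=(z_1z_2z_3)^{t/2}\tilde\Psi$, and conjugation by a power of $z_1z_2z_3$ changes $H_2$ only by scalars on homogeneous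 functions. So (5.1) gives
$$H_2\Psi_{u,v}=t\sum_{n\ge1}p_n\Psi_{uL_{-n},v}+t\sum_{n\ge0}p_{-n}\Psi_{u,L_nv}+\mathrm{const}\,\Psi_{u,v}\in R.$$
For the factor $P$: $[H_2,P]=2\sum(\partial_iP)\partial_i+\sum\partial_i^2P$. The ring $\mathbb C[z^{\pm1}]^{S_3}$ is generated by the $p_n$, $n\in\mathbb Z$ (note that $(z_1z_2z_3)^{-1}$ is a polynomial in $p_{-1},p_{-2},p_{-3}$), so $\sum(\partial_iP)\partial_i=\sum_nn\frac{\partial P}{\partial p_n}E_n$. With Step 1, $H_2R\subset R$.

**Step 3: $H_3$ as a commutator.** The null vector equation gives no third-order equation directly, so we produce $H_3$ from $H_2$ and $p_{\pm1}$. Let $B_\pm=[H_2,[H_2,p_{\pm1}]]$. From $[\partial^2,z]=z(2\partial+1)$, $[\partial^2,z^{-1}]=-z^{-1}(2\partial-1)$, $(z_i\partial_i+z_j\partial_j)U_{ij}=-(z_i+z_j)U_{ij}$ and $(z_i^{-1}\partial_i+z_j^{-1}\partial_j)U_{ij}=(z_i^{-1}+z_j^{-1})U_{ij}$,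
$$B_+=\sum z_i(2\partial_i+1)^2-4\gamma\sum_{i<j}(z_i+z_j)U_{ij},\qquad B_-=\sum z_i^{-1}(2\partial_i-1)^2-4\gamma\sum_{i<j}(z_i^{-1}+z_j^{-1})U_{ij}.$$
Both preserve $R$, hence so does $T=[B_+,B_-]$. We compute $T$.

The one-particle part is $[z(2\partial+1)^2,z^{-1}(2\partial-1)^2]=(2\partial-1)^4-(2\partial+1)^4=-64\partial^3-16\partial$. The mixed part has order one: for a function $f$ the $\partial$-coefficient of $[z(2\partial+1)^2,f]$ is $8z\,\partial f$, and that of $[z^{-1}(2\partial-1)^2,f]$ is $8z^{-1}\partial f$. With $W^+=(z_i+z_j)U_{ij}$, $W^-=W^+/(z_iz_j)$, the coefficient of $\partial_i$ from the pair $\{i,j\}$ is $-32\gamma[z_i\partial_iW^--z_i^{-1}\partial_iW^+]$. Using $\partial_iW^+=z_iU_{ij}-\frac{(z_i+z_j)^2}{z_i-z_j}U_{ij}$,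
$$z_i\partial_iW^--z_i^{-1}\partial_iW^+=\Big(\frac1{z_j}-\frac1{z_i}\Big)\partial_iW^+-\frac{W^+}{z_j}=\frac{-3z_iz_j-z_j^2}{(z_i-z_j)^2}-\frac{z_i^2+z_iz_j}{(z_i-z_j)^2}=-1-6U_{ij}.$$
Since $\sum_{i<j}(\partial_i+\partial_j)=2\sum\partial_i$ for three particles,
$$T=-64H_3+(64\gamma-16)\sum\partial_i+\tau$$
with a function $\tau$.

To see $\tau=0$ without computing it, let $*$ be the formal adjoint: the anti-automorphism of the algebra of differential operators with rational coefficients with $z_i^*=z_i$, $\partial_i^*=-\partial_i$. Then $(z(2\partial+1)^2)^*=(2\partial-1)^2z=z(2\partial+1)^2$, and similarly $(z^{-1}(2\partial-1)^2)^*=(2\partial+1)^2z^{-1}=z^{-1}(2\partial-1)^2$. So $B_\pm^*=B_\pm$ and $T^*=-T$. Also $H_3^*=-H_3$ because $(\partial_i+\partial_j)U_{ij}=0$, and $(\sum\partial_i)^*=-\sum\partial_i$. Hence $\tau^*=-\tau$; but a function is its own adjoint, so $\tau=0$. As $T$ and $\sum\partial_i=E_0$ preserve $R$, so does $H_3$. $\square$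

## 13. Spread of exponents in $R$ and zigzag triples for $p=3$

For nonzero homogeneous $\omega f\in R$ let $\mu$ be the exponent of $f$ with $(\mu_1,\mu_2)$ lexicographically smallest. By symmetry of $f$, $\mu_1$ is the smallest exponent of any variable in $f$. As $\omega=z_2^{1-t}z_3^{2-2t}\prod_{i<j}(1-z_i/z_j)^{1-t}$, the lexicographically smallest exponent of $\omega f$ is $k_i=\mu_i+(1-t)(i-1)$. In the example with $p'=4$: $\mu=(0,0,2)$, $k=(0,-\frac13,\frac43)$.

**Definition (two orders).** In the first order, smaller $k_1$, then smaller $k_2$, comes first. In the second order, larger $k_3$, then larger $k_2$, comes first.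

For example, among the exponents $(0,0,2),(0,1,1),(1,1,0)$, both orders put $(0,0,2)$ first. Multiplication by $z_i/z_j$ ($i<j$) moves exponents strictly later in both orders, so $H$ is triangular for both, with diagonal $E(k)$. The first exponent of $\omega f$ in the second order has third component $2(1-t)$ plus the maximal exponent occurring in $f$. So, writing $H\omega f=\omega f'$, $H$ does not lower the minimal exponent and does not raise the maximal exponent of $f$. In particular the homogeneous elements of $R$ of a given degree with exponents of $f$ bounded below by a given number form a finite-dimensional $H$-stable space. The cosets of $k_1,k_2,k_3$ mod $\mathbb Z$ are $\theta_0$, $\theta_0+1-t$, $\theta_0+2-2t$, which are distinct since $t,2t\notin\mathbb Z$.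

**Proposition 10.** $\mu_3-\mu_1\ge g$ for every nonzero homogeneous $\omega f\in R$.

*Proof.* Suppose $\mu_3-\mu_1<g$.

**Step 1: squeeze all exponents into $[\mu_1,\mu_3]$.** The purpose is to make (12.1) force vanishing. Project, by a polynomial in $H$ as in Step 4 of Section 10, to $\Psi^*=\omega f^*\in R$, a generalized eigenvector for $E(k)$ still with smallest exponent $k$ in the first order. Its first exponent $k'$ in the second order has $E(k')=E(k)$, so $\{k_i'\}=\{k_i\}$, and by distinctness of the cosets $k'=k$. So the maximal exponent of $f^*$ is $\mu_3$. For every $\omega f'\in\mathbb C[H]\Psi^*\subset R$ the exponents of $f'$ lie in $[\mu_1,\mu_3]$. Then $f'(\zeta,\zeta,z)$ is $z^{\mu_1}$ times a polynomial in $z$ of degree less than $g$, with coefficients depending on $\zeta$, divisible by $(z-\zeta)^g$. So it vanishes.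

**Step 2: an eigenvector near the diagonal.** This step contradicts Step 1. Take an eigenvector $\Psi^\circ=\omega f^\circ\ne0$ of $H$ in the finite-dimensional space $\mathbb C[H]\Psi^*$. As $f^\circ$ is symmetric and vanishes on $z_1=z_2$, its vanishing order there is even: $f^\circ=(z_1-z_2)^{2j}\tilde f$ with $j\ge1$, $\tilde f(\zeta,\zeta,z)\not\equiv0$. (After an odd power the cofactor would be antisymmetric and vanish once more.) On $0<z_1<z_2<z_3$, with $y=x_2-x_1$, $X=\frac{x_1+x_2}2$, $\zeta=e^X$, as $y\to0^+$,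
$$\Psi^\circ=y^\rho(\Theta(X,x_3)+O(y)),\quad\rho=1-t+2j,\quad\Theta=\zeta^{1-t+2j}(z_3-\zeta)^{2-2t}\tilde f(\zeta,\zeta,z_3)\not\equiv0,$$
and the expansion may be differentiated, because $y^{-\rho}\Psi^\circ$ is analytic near $y=0$. Now $H_2=2(\partial_y^2-\gamma U_{12})+\cdots$ and $H_3=3\partial_X(\partial_y^2-\gamma U_{12})+\cdots$, where the omitted terms contain at most first derivatives in $y$, with coefficients regular at $y=0$, and do not contribute at order $y^{\rho-2}$. The eigenvalue equation at that order reads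
$$(\rho(\rho-1)-\gamma)\,(2+3\mathrm i\,\partial_X)\Theta=0.$$
Here $\rho(\rho-1)\ne\gamma$: $\rho\ne1-t$ as $j\ge1$, and $\rho=t$ would give $2t\in\mathbb Z$. So $\Theta=C(x_3)\,\zeta^{2\mathrm i/3}$. But fix $z_3$ with $\tilde f(\zeta,\zeta,z_3)\not\equiv0$ in $\zeta$. The explicit formula shows $\Theta\sim\mathsf c\,\zeta^\sigma$ as $\zeta\to0^+$ with $\mathsf c\ne0$ and $\sigma$ real. Comparing moduli forces $\sigma=0$, and then $\zeta^{2\mathrm i/3}$ would have a limit as $\zeta\to0^+$, which it has not. This is a contradiction. $\square$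

**Proposition 11.** If moreover $f$ vanishes on $z_1=z_2$, then $\mu_3-\mu_1\ge g+1$.

*Proof.* Since $\mu_3-\mu_1\in\mathbb Z$, by Proposition 10 we may suppose $\mu_3-\mu_1=g$ and seek a contradiction.

**Step 1: isolate the lowest coefficient in $z_1$.** The aim is a single eigenvalue governing it. Decompose $\Psi=\omega f$ into generalized $H$-eigenvectors. These are polynomials in $H$ applied to $\Psi$, so they lie in $R$, and their smallest exponents in the first order are not before $k$. Let such a component have smallest exponent $\mu'$ (of its $f$-part) with $\mu_1'=\mu_1$. Then $\mu_2'\ge\mu_2$, and $\mu_3'\ge\mu_1+g=\mu_3$ by Proposition 10. As the sums agree, $\mu'=\mu$, and the eigenvalue is $E(k)$. All other components have minimal $f$-exponent greater than $\mu_1$. Hence the coefficient $f_0(z_2,z_3)\ne0$ of $z_1^{\mu_1}$ in $f$ equals that of the component $\Psi^*=\omega f^*$ with eigenvalue $E(k)$.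

**Step 2: an ordinary differential equation.** Let
$$\Psi_0=(z_2z_3)^{1-t}(z_3-z_2)^{1-t}f_0=e^{DX}\psi_0(y),\qquad y=x_3-x_2,\quad X=\tfrac{x_2+x_3}2,\quad D=k_2+k_3,$$
the coefficient of the lowest power $z_1^{k_1}$ in $\Psi^*$. Since $U_{12},U_{13}$ raise $k_1$, $H$ acts on this coefficient as $(2+3\mathrm iD)h+\mathrm{const}$ with $h=\partial_y^2-\gamma U(y)$; this uses $\partial_2^2+\partial_3^2-2\gamma U_{23}=\frac12\partial_X^2+2h$ and $\partial_2^3+\partial_3^3-3\gamma U_{23}(\partial_2+\partial_3)=\frac14\partial_X^3+3\partial_Xh$. So $(H-E(k))^m\Psi^*=0$ gives $\big((2+3\mathrm iD)h+\mathrm{const}\big)^m\psi_0=0$. As $D$ is real, $2+3\mathrm iD\ne0$, and $(h-\epsilon)^m\psi_0=0$ for some constant $\epsilon$.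

**Step 3: $(h-\epsilon)\psi_0=0$.** This removes the power $m$. Write $\psi_0=\sum_{l\ge0}C_le^{(\kappa-l)y}$ with $C_0\ne0$, $2\kappa=k_3-k_2$. On leading exponentials $h$ acts by the square of the exponent, so $\epsilon=\kappa^2$. If $(h-\epsilon)\psi_0\ne0$, its leading exponent is $\kappa-l$ with $l\ge1$, and as $(h-\epsilon)^{m-1}$ kills it, $(\kappa-l)^2=\kappa^2$. So $k_3-k_2=2\kappa=l\in\mathbb Z$, contradicting $k_3-k_2=\mu_3-\mu_2+1-t\in1-t+\mathbb Z$.

**Step 4: the indicial equation.** By symmetry $f(z_1,\zeta,\zeta)=0$, so $f_0(\zeta,\zeta)=0$. As $f_0$ is symmetric and nonzero, its vanishing order on $z_2=z_3$ is $2j$ with $j\ge1$. So $\psi_0\sim\mathrm{const}\cdot y^{1-t+2j}$ as $y\to0^+$, with nonzero constant. The indicial roots of $h-\epsilon$ at $y=0$ are $t$ and $1-t$, and $1-t+2j$ is neither, since $j\ge1$ and $2t\notin\mathbb Z$. This contradicts Step 3. $\square$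

**Proof of Proposition 2 for $p=3$.** With $u$ chosen as before (11.2), $\omega G_{u,v}\in R$ is nonzero and homogeneous, and $G_{u,v}$ vanishes on $z_1=z_2$ by (11.1) and $\langle u|\phi^{(b,a)}_{-N}v\rangle=0$. Proposition 11 and (11.2) give $n_3-n_1\ge(g+1)-g=1$, contradicting $n_3-n_1<1$. $\square$

Proposition 2 is now available for all $p\ge3$, and with Proposition 1 the argument of Section 4 proves the Theorem. $\blacksquare$
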